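\title{Dual towers of groups are towers of wreath products}

\begin{abstract}
A tower of finite groups $\{1\}=G_0\subset G_1\subset G_2\subset\cdots$ is $r$-dual if induction and restriction of representations satisfy $\mathrm{Res}\,\mathrm{Ind}-\mathrm{Ind}\,\mathrm{Res}=rI$. We prove that every $r$-dual tower is isomorphic, inclusions included, to the tower of wreath products $H\wr S_n$, where $H=G_1$ has order $r$. This proves both parts of a conjecture from \cite{Gaetz}. The relation is needed only on trivial representations. The proof studies $G_n$ as a permutation group on $G_n/G_{n-1}$, identifies $G_p$ for a large prime $p$ by means of the Praeger--Saxl bound on the orders of primitive groups, and then descends from level $p$ to level $1$.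
\end{abstract}

\section{Introduction}\label{sec:intro}

Irreducible representations of the symmetric group $S_n$ are indexed by partitions of $n$, and restriction to $S_{n-1}$ removes one box from the Young diagram in all possible ways. A diagram always has one more place where a box can be added than places where a box can be removed. In terms of representations this becomes the commutation relation $\mathrm{Res}\,\mathrm{Ind}-\mathrm{Ind}\,\mathrm{Res}=I$ along the tower $S_0\subset S_1\subset S_2\subset\cdots$. This paper determines all towers of finite groups in which $\mathrm{Res}\,\mathrm{Ind}-\mathrm{Ind}\,\mathrm{Res}$ is a positive integer multiple of the identity.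

\subsection{Dual graded graphs}

A \emph{graded graph} is an undirected multigraph $P$ with a rank function $\rho\colon P\to\mathbb{Z}_{\ge0}$ such that there is a unique vertex $\hat0$ of rank $0$, there are finitely many vertices of each rank, and every edge joins vertices of consecutive ranks. Let $m(x,y)$ be the multiplicity of the edge between $x$ and $y$. On the complex vector space $\mathbb{C}P$ with basis $P$ define the up and down operators
\[
Ux=\sum_{\rho(y)=\rho(x)+1}m(x,y)\,y,\qquad Dy=\sum_{\rho(x)=\rho(y)-1}m(x,y)\,x .
\]
For a positive integer $r$, the graph $P$ is \emph{$r$-dual} if $DU-UD=rI$. If moreover all multiplicities are $0$ or $1$, then $P$ is (the Hasse diagram of) an \emph{$r$-differential poset}. In that case the relation says that each vertex has $r$ more upper neighbors than lower neighbors, and that two distinct vertices of the same rank have as many common upper neighbors as common lower neighbors.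

Young's lattice $Y$, the set of partitions ordered by inclusion of Young diagrams, is a $1$-differential poset. Two constructions produce more examples. For a positive integer $d$, let $dY$ be the graph obtained from $Y$ by multiplying all edge multiplicities by $d$; both $U$ and $D$ are multiplied by $d$, so $dY$ is $d^2$-dual. The \emph{product} $P\times Q$ of graded graphs has vertex set $P\times Q$, rank $\rho(x,y)=\rho(x)+\rho(y)$, an edge of multiplicity $m(x,x')$ between $(x,y)$ and $(x',y)$, and an edge of multiplicity $m(y,y')$ between $(x,y)$ and $(x,y')$. On $\mathbb{C}P\otimes\mathbb{C}Q$ its operators are $U\otimes I+I\otimes U$ and $D\otimes I+I\otimes D$. The mixed terms commute, so the product of an $r$-dual and an $r'$-dual graph is $(r+r')$-dual. Thus $(d_1Y)\times\cdots\times(d_kY)$ is $r$-dual for $r=d_1^2+\cdots+d_k^2$, and the product $Y^r$ of $r$ copies of $Y$ is an $r$-differential poset.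

\subsection{Towers of groups}

A \emph{tower of groups} is a nested sequence $\mathfrak{G}\colon\{1\}=G_0\subset G_1\subset G_2\subset\cdots$ of finite groups. An \emph{isomorphism of towers} $\mathfrak{G}\to\mathfrak{G}'$ is a sequence of isomorphisms $\Phi_n\colon G_n\to G'_n$ with $\Phi_n|_{G_{n-1}}=\Phi_{n-1}$ for all $n\ge1$. Let $R(G)$ be the complex vector space with basis the isomorphism classes of irreducible complex representations of $G$. We identify a class with its character, so that $R(G)$ is the space of class functions and the usual inner product $\langle\ ,\ \rangle$ makes the basis orthonormal. On $R(\mathfrak{G})=\bigoplus_{n\ge0}R(G_n)$ let $\mathrm{Ind}$ be induction from $G_n$ to $G_{n+1}$, and let $\mathrm{Res}$ be restriction from $G_n$ to $G_{n-1}$, with $\mathrm{Res}=0$ on $R(G_0)$.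

The \emph{Bratteli diagram} $P(\mathfrak{G})$ is the graded graph whose vertices of rank $n$ are the irreducible representations of $G_n$, an irreducible $V'$ of $G_{n-1}$ being joined to an irreducible $V$ of $G_n$ by an edge whose multiplicity is that of $V'$ in the restriction of $V$. By definition $D=\mathrm{Res}$, and by Frobenius reciprocity $U=\mathrm{Ind}$. The tower is \emph{$r$-dual} if $\mathrm{Res}\,\mathrm{Ind}-\mathrm{Ind}\,\mathrm{Res}=rI$ on $R(\mathfrak{G})$, that is, if $P(\mathfrak{G})$ is $r$-dual. It is \emph{$r$-differential} if in addition all edge multiplicities of $P(\mathfrak{G})$ are $0$ or $1$.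

The examples are towers of wreath products, which we realize as permutation groups. Let $K$ be a finite group of order $r$ and let $[n]=\{1,\dots,n\}$. Let $W_n(K)$ be the group of all permutations of $K\times[n]$ of the form
\begin{equation}\label{eq:W}
(k,i)\longmapsto(k\,k_i,\ \sigma(i)),\qquad k_1,\dots,k_n\in K,\quad\sigma\in S_n .
\end{equation}
The right multiplications of $K$ form a group isomorphic to $K$, by the map that sends $h$ to right multiplication by $h^{-1}$. Hence $W_n(K)\cong K\wr S_n$ and $|W_n(K)|=r^n\,n!$; in particular $W_0(K)=\{1\}$ and $W_1(K)\cong K$. For $m\le n$ we regard $W_m(K)$ as the subgroup of $W_n(K)$ that fixes $K\times\{m+1,\dots,n\}$ pointwise. The tower $W_0(K)\subset W_1(K)\subset W_2(K)\subset\cdots$ is the tower $\{1\}\subset K\subset K\wr S_2\subset\cdots$ with its usual inclusions; we call it the \emph{standard tower of $K$}. We use the following known fact without proof.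

\begin{proposition}\label{prop:standard}
Let $H$ be a finite group of order $r$ whose irreducible representations have dimensions $d_1,\dots,d_k$. The standard tower of $H$ is $r$-dual, with Bratteli diagram isomorphic to $(d_1Y)\times\cdots\times(d_kY)$. If $H$ is abelian, the standard tower is $r$-differential, with Bratteli diagram isomorphic to $Y^r$.
\end{proposition}

Are there other $r$-dual towers? Comparing dimensions in the commutation relation gives $|G_n|=r^n\,n!$ (Lemma~\ref{lem:basic}), which is the order of $H\wr S_n$ for a group $H$ of order $r$. It is also known that an $r$-dual tower with $r=1$ or $r$ prime has $P(\mathfrak{G})\cong Y^r$ and $G_n\cong(\mathbb{Z}/r\mathbb{Z})\wr S_n$ for all $n$; we do not use this. Both facts suggest the following conjecture from \cite{Gaetz}.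

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\mathfrak{G}$ be a tower of groups and let $r$ be a positive integer.}
\begin{enumerate}
\item[(a)] \emph{If $\mathfrak{G}$ is $r$-differential, then $P(\mathfrak{G})\cong Y^r$, and there is an abelian group $A$ of order $r$, not depending on $n$, such that $G_n\cong A\wr S_n$ for all $n\ge0$.}
\item[(b)] \emph{If $\mathfrak{G}$ is $r$-dual, then $P(\mathfrak{G})\cong(d_1Y)\times\cdots\times(d_kY)$ for some $d_1,\dots,d_k$, and there is a group $H$ of order $r$, not depending on $n$, such that $G_n\cong H\wr S_n$ for all $n\ge0$.}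
\end{enumerate}

\subsection{Results}

Both parts of the conjecture are true. The proof uses the commutation relation only on trivial representations, and it identifies the inclusions as well as the groups. Let $\mathbf{1}_n$ be the trivial character of $G_n$ and consider the condition
\[
(T_n)\qquad(\mathrm{Res}\,\mathrm{Ind}-\mathrm{Ind}\,\mathrm{Res})\,\mathbf{1}_n=r\,\mathbf{1}_n ,
\]
which involves only $G_{n-1}$, $G_n$ and $G_{n+1}$. An $r$-dual tower satisfies $(T_n)$ for all $n\ge0$. Put
\[
p_0(r)=3\,(4\cdot r!)^{r^2}.
\]

\begin{theorem}\label{thm:finite}
Let $p\ge p_0(r)$ be a prime, and let $\{1\}=G_0\subset G_1\subset\cdots\subset G_p$ be finite groups satisfying $(T_n)$ for $0\le n\le p-1$. Put $H=G_1$. Then $|H|=r$, and there is an isomorphism $\Phi\colon G_p\to W_p(H)$ with $\Phi(G_m)=W_m(H)$ for all $0\le m\le p$.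
\end{theorem}

\begin{theorem}\label{thm:tower}
Let $\mathfrak{G}$ be a tower of groups satisfying $(T_n)$ for all $n\ge0$, for example an $r$-dual tower, and let $H=G_1$. Then $|H|=r$, and there are isomorphisms $\Phi_n\colon G_n\to W_n(H)\cong H\wr S_n$ with $\Phi_n|_{G_{n-1}}=\Phi_{n-1}$ for all $n\ge1$. Hence $P(\mathfrak{G})\cong(d_1Y)\times\cdots\times(d_kY)$, where $d_1,\dots,d_k$ are the dimensions of the irreducible representations of $H$.
\end{theorem}

\begin{corollary}\label{cor:main}
Parts (a) and (b) of the Conjecture are true. The map $\mathfrak{G}\mapsto G_1$ is a bijection from isomorphism classes of $r$-dual towers to isomorphism classes of groups of order $r$. A tower is $r$-dual if and only if $(T_n)$ holds for all $n$, and it is $r$-differential if and only if in addition $G_1$ is abelian.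
\end{corollary}

The conditions $(T_n)$ are statements about the permutation characters of the actions of $G_n$ on $G_n/G_{n-1}$. They say that these characters behave like those of the standard tower. The obstacle is that a permutation character does not determine the action, and in low levels it can fail to determine the group (Example~\ref{ex:32}). We therefore start high in the tower. Section~\ref{sec:wreath} reduces the identification of $G_n$ to counting the points of $G_n/G_{n-1}$ fixed by $G_{n-1}$. Section~\ref{sec:characters} extracts from $(T_n)$ the numerical facts that we use and works out small cases. Section~\ref{sec:prime} carries out the count at a large prime level $p$, where the order $r^p\,p!$ forces an alternating group of degree $p$ to appear. Section~\ref{sec:descent} shows that in $W_n(K)$ the subgroup $W_{n-1}(K)$ is determined up to conjugacy by numerical data, and Section~\ref{sec:proofs} uses this to descend from level $p$ to level $1$.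

\section{Recognizing a wreath product}\label{sec:wreath}

We recall the vocabulary of permutation groups. All groups and sets are finite, and groups act on the left. If $G$ acts on $\Omega$, then $G_\omega$ is the stabilizer of $\omega\in\Omega$, and the \emph{permutation character} $\pi$ is given by $\pi(g)=|\{\omega: g\omega=\omega\}|$. The number of orbits of $G$ is $\langle\pi,\mathbf{1}\rangle$. For a subgroup $L\le G$, the permutation character of $G$ on the coset space $G/L$ is $\mathrm{Ind}_L^G\mathbf{1}$. An action is \emph{semiregular} if only the identity element fixes a point; every orbit then has size $|G|$. A partition of $\Omega$ is \emph{$G$-invariant} if $G$ permutes its parts, which are called \emph{blocks}. A transitive action is \emph{primitive} if the only invariant partitions are $\{\Omega\}$ and the partition into single points, and the action of $G$ on $G/L$, for $L\neq G$, is primitive exactly when $L$ is a maximal subgroup. The group \emph{induced} by $G$ on a set on which it acts is its image in the symmetric group of that set.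

Let $K$ be a group of order $r$. It acts on $K\times[n]$ by left multiplication, $h\cdot(k,i)=(hk,i)$. This action is semiregular, and its orbits are the \emph{fibers} $K\times\{i\}$.

\begin{lemma}\label{lem:centralizer}
The group $W_n(K)$ is the centralizer in $\mathrm{Sym}(K\times[n])$ of the left multiplications by $K$. Consequently, if a group $K$ acts semiregularly on a set $\Omega$ with $n$ orbits, there is a bijection $K\times[n]\to\Omega$ under which $W_n(K)$ corresponds to the centralizer of $K$ in $\mathrm{Sym}(\Omega)$; this centralizer has order $|K|^n\,n!$.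
\end{lemma}

\begin{proof}
A map \eqref{eq:W} commutes with left multiplications by associativity. Conversely, let $f$ be a permutation commuting with them, and write $f(1,i)=(k_i,\sigma(i))$. Then $f(k,i)=k\cdot f(1,i)=(kk_i,\sigma(i))$, and $\sigma$ is a permutation because $f$ is surjective. For the second statement choose a point $\omega_i$ in each orbit; the bijection $(k,i)\mapsto k\omega_i$ turns the left multiplications into the given action of $K$.
\end{proof}

The group $W_n(K)$ is transitive on $K\times[n]$. The element \eqref{eq:W} fixes a point $(k,n)$ if and only if $k_n=1$ and $\sigma(n)=n$. So the stabilizer of $(k,n)$ is $W_{n-1}(K)$, which fixes the $r$ points of $K\times\{n\}$ and acts on the remaining points as it acts on $K\times[n-1]$. Let $\theta_n$ be the permutation character of $W_n(K)$ on $K\times[n]$. Then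
\begin{equation}\label{eq:theta}
\theta_n(w)=r+\theta_{n-1}(w)\qquad\text{for }n\ge2\text{ and }w\in W_{n-1}(K).
\end{equation}

The $r$ points fixed by a point stabilizer remember the group $K$. The next lemma recovers $K$ from them, and with it the wreath product structure of any group of the right order.

\begin{lemma}\label{lem:recognition}
Let $G$ act faithfully and transitively on a set $\Omega$, with permutation character $\pi$. Suppose that $|\Omega|=rn$, that $|G|=r^n\,n!$, and that a point stabilizer $G_\omega$ fixes exactly $r$ points of $\Omega$. Then there are a group $K$ of order $r$ and a bijection $\Omega\to K\times[n]$ that carries $G$ to $W_n(K)$. In particular there is an isomorphism $\varphi\colon G\to W_n(K)$ with $\pi=\theta_n\circ\varphi$.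
\end{lemma}

\begin{proof}
Let $B$ be the set of points fixed by $G_\omega$, and let $K$ be the centralizer of $G$ in $\mathrm{Sym}(\Omega)$. We show that $c\mapsto c(\omega)$ is a bijection $K\to B$. For $c\in K$ we have $c(g\omega)=g\,c(\omega)$ for all $g\in G$. So $c$ is determined by $c(\omega)$, because $G$ is transitive, and taking $g\in G_\omega$ shows that $c(\omega)\in B$. Conversely, for $\beta\in B$ define $c_\beta(g\omega)=g\beta$. This is well defined: if $g\omega=g'\omega$, then $g^{-1}g'\in G_\omega$ fixes $\beta$. The map $c_\beta$ commutes with $G$, it is surjective because $G$ is transitive, hence bijective, and $c_\beta(\omega)=\beta$. Thus $|K|=r$.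

If $c\in K$ fixes a point $g\omega$, then $g\,c(\omega)=g\omega$, so $c(\omega)=\omega$ and $c=1$. Hence $K$ is semiregular, with $rn/r=n$ orbits. By Lemma~\ref{lem:centralizer} we may identify $\Omega$ with $K\times[n]$ so that the centralizer of $K$ is $W_n(K)$. Since $G$ is faithful and commutes with $K$, it is a subgroup of $W_n(K)$, and both groups have order $r^n\,n!$.
\end{proof}

\section{Permutation characters and small cases}\label{sec:characters}

Let $\{1\}=G_0\subset G_1\subset\cdots\subset G_N$ satisfy $(T_n)$ for $0\le n\le N-1$. For $1\le n\le N$ let $\Omega_n=G_n/G_{n-1}$, and let $\pi_n=\mathrm{Ind}\,\mathbf{1}_{n-1}$ be the permutation character of $G_n$ on $\Omega_n$. Put $\pi_0=0$. Then $\mathrm{Res}\,\mathrm{Ind}\,\mathbf{1}_{n-1}=\pi_n|_{G_{n-1}}$ and $\mathrm{Ind}\,\mathrm{Res}\,\mathbf{1}_{n-1}=\pi_{n-1}$, so $(T_{n-1})$ is the statement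
\begin{equation}\label{eq:pi}
\pi_n(g)=r+\pi_{n-1}(g)\qquad\text{for all }g\in G_{n-1}.
\end{equation}
This is the recursion \eqref{eq:theta}: as far as characters can tell, the $G_{n-1}$-set $\Omega_n$ is the union of $r$ fixed points and a copy of $\Omega_{n-1}$.

\begin{lemma}\label{lem:basic}
Let $1\le n\le N$.
\begin{enumerate}
\item[(1)] $|\Omega_n|=rn$ and $|G_n|=r^n\,n!$. In particular $|G_1|=r$.
\item[(2)] For $g\in G_n$ we have $\pi_n(g)\in\{0,r,2r,\dots,rn\}$, and $\pi_n(g)=rn$ only for $g=1$. In particular $G_n$ acts faithfully on $\Omega_n$.
\item[(3)] If $n\ge2$, then $G_{n-1}$ has exactly $r+1$ orbits on $\Omega_n$.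
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Taking $g=1$ in \eqref{eq:pi} gives $|\Omega_n|=\pi_n(1)=rn$ by induction, and $|G_n|=|\Omega_1|\cdots|\Omega_n|$.

(2) We use induction on $n$. For $n=1$, $\pi_1$ is the regular character of a group of order $r$. Let $n\ge2$ and $g\in G_n$. If $g$ fixes no point, then $\pi_n(g)=0$. Otherwise $g$ fixes a coset $hG_{n-1}$, so $g'=h^{-1}gh$ lies in $G_{n-1}$, and $\pi_n(g)=\pi_n(g')=r+\pi_{n-1}(g')$. By induction this lies in $\{r,\dots,rn\}$ and equals $rn$ only if $g'=1$.

(3) The number of orbits is $\langle r\mathbf{1}_{n-1}+\pi_{n-1},\mathbf{1}_{n-1}\rangle=r+1$, since $G_{n-1}$ is transitive on $\Omega_{n-1}$.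
\end{proof}

By parts (1) and (2), Lemma~\ref{lem:recognition} applies to $G_n$ on $\Omega_n$ as soon as $G_{n-1}$, the stabilizer of the coset $\omega=G_{n-1}$, fixes exactly $r$ points. In other words, $r$ of the $r+1$ orbits in part (3) should be single points. The following examples show how this can be proved, what remains to be done afterwards, and how it can fail.

\begin{example}[$r=1$]\label{ex:r1}
The group $G_n$ has order $n!$ and acts faithfully on $n$ points, so $G_n=\mathrm{Sym}(\Omega_n)$ and $G_{n-1}$ is a point stabilizer. This identifies each pair $G_{n-1}\subset G_n$, but not yet the whole chain. The group $G_{n-1}$ acts on two sets of size $n-1$, namely $\Omega_n\setminus\{\omega\}$ and $\Omega_{n-1}$, and one must show that $G_{n-2}$, a point stabilizer for the second action, is also one for the first. The index alone does not show this: $\mathrm{PGL}_2(\mathbb{F}_5)$ has order $120$ and is transitive on the $6$ points of the projective line, so it has index $6$ in $S_6$ and fixes no point. Section~\ref{sec:descent} deals with this question for all $r$.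
\end{example}

\begin{example}[$r=2$, levels $2$, $3$, $4$]\label{ex:r2}
Here $G_{n-1}$ has three orbits on the $2n$ points of $\Omega_n$, one of which is $\{\omega\}$. Let $a\le b$ be the sizes of the other two, so that $a+b=2n-1$ and $a,b$ divide $|G_{n-1}|$. We want $a=1$ and $b>1$.

For $n=2$ we have $a+b=3$, so $(a,b)=(1,2)$. For $n=3$ we have $|G_2|=8$ and $a+b=5$, so $(a,b)=(1,4)$. By Lemma~\ref{lem:recognition}, $G_2\cong W_2(K)$ and $G_3\cong W_3(K)$ with $|K|=2$, and the action of $G_3$ on $\Omega_3$ is that of $W_3(K)$ on $K\times[3]$.

For $n=4$ we have $|G_3|=48$ and $a+b=7$, so $(a,b)$ is $(1,6)$ or $(3,4)$, and divisibility no longer decides. We use instead an element with few fixed points. Let $z\in G_3=W_3(K)$ exchange the two points of each fiber of $K\times[3]$. It is a central involution with $\pi_3(z)=0$, so $\pi_4(z)=2$. On an orbit of $G_3$ of size $3$ the involution $z$ fixes a point, and since $z$ is central it then fixes the whole orbit. Together with $\omega$ this gives $4$ fixed points, a contradiction. So $(a,b)=(1,6)$ and $G_4\cong W_4(K)$.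
\end{example}

The argument for $n=4$ contains the idea of the general proof: an element that moves almost everything has a small number of fixed points, Lemma~\ref{lem:basic}(2) prescribes that number, and the fixed points then have no choice of position. In low levels there may be too few elements for this.

\begin{example}[$r=4$: two levels do not suffice]\label{ex:32}
Let $D_8$ be the dihedral group of order $8$, with center $\langle z\rangle$ of order $2$, and let $E=D_8\circ D_8=(D_8\times D_8)/\langle(z,z)\rangle$ be the central product, an extraspecial group of order $32$. The two factors embed in $E$, commute with each other, and intersect in $Z=\langle z\rangle$. Let $x\in E$ be the image of $(a,b)$. Then $x$ commutes with an element $c$ of the first factor if and only if $([a,c],1)\in\{(1,1),(z,z)\}$, that is, $[a,c]=1$; the same holds for the second factor. Hence $Z$ is the center of $E$. It is also the commutator subgroup, and $E/Z\cong(\mathbb{Z}/2)^4$. Let $s_1,s_2$ be noncentral involutions of the first and second factor, and let $V=\langle s_1,s_2\rangle\cong(\mathbb{Z}/2)^2$. If $s_1s_2$ were in $Z$, then $s_1$ would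 lie in both factors; so $V\cap Z=\{1\}$.

We claim that $\mathrm{Res}\,\mathrm{Ind}-\mathrm{Ind}\,\mathrm{Res}=4I$ holds on ranks $0$ and $1$ of $\{1\}\subset V\subset E$, with multiplicity-free branching. On rank $0$ it holds because $|V|=4$. For rank $1$ we list the irreducible characters of $E$. The conjugacy class of a noncentral $x$ is $\{x,xz\}$, so there are $2+30/2=17$ classes. There are $16$ linear characters, trivial on $Z$, and therefore one more irreducible character $\rho$, of degree $\sqrt{32-16}=4$. In the representation with character $\rho$ the element $z$ acts as a scalar $\pm1$, and not as $1$ because $E/Z$ is abelian. So $\rho(x)=\rho(xz)=-\rho(x)$ for noncentral $x$, and $\rho$ vanishes off $Z$. Thus $\rho|_V$ is the regular character $\mathrm{reg}_V$. Since $V$ embeds in the abelian group $E/Z$ with index $4$, each irreducible character $\chi$ of $V$ is the restriction of exactly four linear characters $\lambda_1,\dots,\lambda_4$ of $E$. By Frobenius reciprocity $\mathrm{Ind}\,\chi=\lambda_1+\cdots+\lambda_4+\rho$, and so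
\[
\mathrm{Res}\,\mathrm{Ind}\,\chi=4\chi+\mathrm{reg}_V=4\chi+\mathrm{Ind}\,\mathrm{Res}\,\chi .
\]
However, $Y^4$ has $4\cdot2+\binom42=14$ vertices of rank $2$, whereas $E$ has $17$ irreducible characters. Every group $A$ of order $4$ is abelian, so $A\wr S_2$ has $14$ irreducible characters by Proposition~\ref{prop:standard}, and $E\not\cong A\wr S_2$.

One can see where Lemma~\ref{lem:recognition} fails to apply. A coset $xV$ is fixed by $V$ if and only if $x^{-1}Vx=V$. Since $x^{-1}s_ix\in\{s_i,s_iz\}$ and $s_iz\notin V$, this means that $x$ commutes with $s_1$ and $s_2$. The centralizer of $s_i$ in $D_8$ is $\langle s_i,z\rangle$, of order $4$, so there are $4\cdot4/2=8$ such $x$ and only $8/4=2$ fixed cosets. The five orbits of $V$ on the eight points of $E/V$ therefore have sizes $1,1,2,2,2$, while for $W_1(V)$ on $V\times[2]$ they have sizes $1,1,1,1,4$. Both actions have the character $4\cdot\mathbf{1}+\mathrm{reg}_V$.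
\end{example}

So the conclusion of Theorem~\ref{thm:finite} depends on the higher levels of the tower, and an induction that starts at the bottom and uses one new condition $(T_n)$ at a time cannot succeed for $r=4$.

\section{The group at a large prime level}\label{sec:prime}

Throughout this section $p\ge p_0(r)$ is a prime, $(T_n)$ holds for $0\le n\le p-1$, and $G=G_p$, $\Omega=\Omega_p$, $\omega=G_{p-1}\in\Omega$. From Lemma~\ref{lem:basic} we use the following: $G$ acts faithfully and transitively on $rp$ points and has order $r^p\,p!$; the number of fixed points of each element is a multiple of $r$; and $G_\omega$ has $r+1$ orbits. The goal is to show that $G_\omega$ fixes exactly $r$ points.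

A large prime level has two advantages. Break the action of $G$ on $\Omega$ into primitive steps, whose degrees multiply to $rp$. Because $p$ is a prime larger than $r$, one step has degree at least $p$ and all others have degree at most $r$. Because $p$ is large, the order $r^p\,p!$ exceeds $C^p$ for a constant $C$ depending only on $r$, and this forces the large step to contain an alternating group. We use three facts. Here $A_m$ is the alternating group of degree $m$, and $\mathrm{Alt}(\Delta)$ is the alternating group on a set $\Delta$.
\begin{enumerate}
\item[(F1)] (Praeger--Saxl \cite{PS}) A primitive permutation group of degree $t$ that does not contain $A_t$ has order at most $4^t$.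
\item[(F2)] $A_m$ is simple for $m\ge5$.
\item[(F3)] For $m\ge7$ every automorphism of $A_m$ is induced by conjugation in $S_m$.
\end{enumerate}
Fact (F2) will be applied twice in the following form.

\begin{lemma}\label{lem:normal}
Let $m\ge5$ and $A_m\le Q\le S_m$. A normal subgroup $Q_0$ of $Q$ of index less than $m!/2$ contains $A_m$.
\end{lemma}

\begin{proof}
The subgroup $Q_0\cap A_m$ is normal in $A_m$, of index $[A_mQ_0:Q_0]\le[Q:Q_0]<|A_m|$. So it is nontrivial, and by (F2) it equals $A_m$.
\end{proof}

The constant $p_0(r)$ serves only to guarantee the following estimates.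

\begin{lemma}\label{lem:ineq}
We have \textup{(i)} $p\ge13$ and $p>r$; \textup{(ii)} $(p-1)!/2>r!$; \textup{(iii)} $p!>(4\cdot r!)^{r^2p}$; \textup{(iv)} $p!>4r^p$.
\end{lemma}

\begin{proof}
We have $p\ge3(4\cdot r!)^{r^2}\ge12\cdot r!\ge12r$, and $12$ is not prime; this gives (i). Next, $(p-1)!/2\ge(p-1)(p-2)/2\ge p-1\ge11\cdot r!$, which gives (ii). The exponential series gives $e^p>p^p/p!$ with $e=2.718\ldots<3$, so $p!>(p/e)^p\ge(3/e)^p(4\cdot r!)^{r^2p}>(4\cdot r!)^{r^2p}$, which is (iii). Finally $(4\cdot r!)^{r^2p}\ge(4r)^p\ge4r^p$, which gives (iv).
\end{proof}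

\subsection{A large alternating section}

\begin{lemma}\label{lem:alt}
There are subgroups $G_{p-1}\le M<M^+\le G$ with the following properties. Put $c=[M:G_{p-1}]$, $t=[M^+:M]$ and $s=[G:M^+]$, so that $cts=rp$. Then $cs\le r$, the prime $p$ divides $t$, and the group induced by $M^+$ on $M^+/M$ contains $A_t$.
\end{lemma}

\begin{proof}
Choose a chain $G_{p-1}=M_0<M_1<\cdots<M_l=G$ in which each $M_{j-1}$ is maximal in $M_j$. Let $t_j=[M_j:M_{j-1}]\ge2$, so that $t_1\cdots t_l=rp$, and let $P_j$ be the primitive group of degree $t_j$ induced by $M_j$ on $M_j/M_{j-1}$. To compare $|G|$ with the orders of the $P_j$, let $N_j$ be the kernel of the action of $G$ on $G/M_j$. Then $N_0\le N_1\le\cdots\le N_l=G$, and $N_0=\{1\}$ because $G$ is faithful on $\Omega$.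

Consider the map $G/M_{j-1}\to G/M_j$. Its fiber over $gM_j$ is the translate by $g$ of $M_j/M_{j-1}$, and the stabilizer $gM_jg^{-1}$ of $gM_j$ induces on this fiber a copy of $P_j$. The group $N_j$ lies in all these stabilizers, so it acts on each of the $[G:M_j]$ fibers through a copy of $P_j$. An element of $N_j$ acts trivially on all fibers exactly when it lies in $N_{j-1}$. Hence
\begin{equation}\label{eq:embed}
N_j/N_{j-1}\ \text{ embeds in the direct product of $[G:M_j]$ copies of }P_j .
\end{equation}

Since $p$ divides $|G|=\prod_j|N_j/N_{j-1}|$, it divides $|P_i|$ for some $i$. Then $p$ divides $t_i!$, so $t_i\ge p$. Put $M=M_{i-1}$ and $M^+=M_i$, so that $t=t_i$ and $cs=\prod_{j\ne i}t_j$. From $cts=rp$ and $t\ge p$ we get $cs\le r<p$. Thus $p$ divides $cts$ but not $cs$, and $p$ divides $t$.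

For $j\ne i$ we have $t_j\le cs\le r$, so $|P_j|\le r!$, and $[G:M_j]\le rp$. Since each $t_j\ge2$, there are at most $\log_2r\le r$ such $j$. By \eqref{eq:embed}, $\prod_{j\ne i}|N_j/N_{j-1}|\le(r!)^{r^2p}$. Suppose that $P_i$ does not contain $A_t$. Then (F1) and \eqref{eq:embed} give $|N_i/N_{i-1}|\le4^{ts}\le4^{rp}$, and therefore
\[
p!\le|G|\le(r!)^{r^2p}\,4^{rp}\le(4\cdot r!)^{r^2p},
\]
contrary to Lemma~\ref{lem:ineq}(iii).
\end{proof}

\subsection{A partition into $p$ blocks}

Lemma~\ref{lem:alt} finds an alternating group in the middle of the chain. It acts on each of $s$ sets of size $t$, and these sets are permuted by $G$. In the wreath product $W_p(K)$ the symmetric group sits at the top instead, permuting $p$ blocks of size $r$. To move it there we show that the $s$ alternating groups cannot act independently, since $G$ is too small for that. They are then one group $\Gamma\cong A_p$ acting on all $s$ sets in the same way. If the $s$ sets are drawn as the rows of an array, aligned by the action of $\Gamma$, the columns give the blocks.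

\begin{lemma}\label{lem:blocks}
There is a $G$-invariant partition of $\Omega$ into $p$ blocks of size $r$ such that the group induced by $G$ on the set of blocks contains $A_p$.
\end{lemma}

\begin{proof}
Let $M,M^+,c,t,s$ be as in Lemma~\ref{lem:alt}. Let $\Sigma=G/M$, and let $\Delta_1,\dots,\Delta_s$ be the fibers of $\Sigma\to G/M^+$, each of size $t$, with $\Delta_1=M^+/M$. The group $G$ permutes the $\Delta_j$ transitively. Let $\bar G\le\mathrm{Sym}(\Sigma)$ be the group induced by $G$, let $N\le M^+$ be the kernel of the action of $G$ on $G/M^+$, and let $X$ be the image of $N$ in $\bar G$. Then $X$ is normal in $\bar G$ and $X\le\prod_j\mathrm{Sym}(\Delta_j)$.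

\emph{The group $\Gamma$.} We have $[M^+:N]\le[G:N]\le s!\le r!$. So the group induced by $N$ on $\Delta_1$ is normal of index at most $r!$ in the group induced by $M^+$, which contains $\mathrm{Alt}(\Delta_1)$. Since $t\ge p$, we have $r!<t!/2$ by Lemma~\ref{lem:ineq}(ii), and Lemma~\ref{lem:normal} shows that $X$ induces at least $\mathrm{Alt}(\Delta_1)$ on $\Delta_1$. If $g\in\bar G$ maps $\Delta_1$ to $\Delta_j$, conjugation by $g$ carries the action of $X$ on $\Delta_1$ to the action of $gXg^{-1}=X$ on $\Delta_j$. So $X$ induces $\mathrm{Alt}(\Delta_j)$ or $\mathrm{Sym}(\Delta_j)$ on each $\Delta_j$. To remove this ambiguity, let $\Gamma$ be the commutator subgroup of $X$. It is characteristic in $X$, hence normal in $\bar G$. Both $A_t$ and $S_t$ have commutator subgroup $A_t$, so $\Gamma$ induces exactly $\mathrm{Alt}(\Delta_j)$ on each $\Delta_j$. Also $|\Gamma|\le|G|=r^p\,p!$.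

\emph{The degree is $t=p$.} Otherwise $t\ge2p$, since $p$ divides $t$. Then Lemma~\ref{lem:ineq}(iv) gives
\[
|\Gamma|\ge(2p)!/2\ge p!\,p^p/2\ge p!\,p!/2>r^p\,p!,
\]
a contradiction. Hence $t=p$ and $cs=r$.

\emph{$\Gamma$ is faithful on each $\Delta_j$.} Suppose that the kernel $J$ of $\Gamma\to\mathrm{Alt}(\Delta_j)$ is nontrivial. Since $\Gamma$ is faithful on $\Sigma$, the group $J$ acts nontrivially on some $\Delta_{j'}$. Its image is normal in the image $\mathrm{Alt}(\Delta_{j'})$ of $\Gamma$, so it is all of $\mathrm{Alt}(\Delta_{j'})$ by (F2). Then $|\Gamma|=|J|\cdot p!/2\ge(p!/2)^2=p!\cdot p!/4>r^p\,p!$ by Lemma~\ref{lem:ineq}(iv), a contradiction.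

\emph{The $\Gamma$-sets $\Delta_j$ are isomorphic.} Choose bijections of the $\Delta_j$ with $[p]$, and let $\alpha_j\colon\Gamma\to A_p$ be the resulting isomorphisms. By (F3) the automorphism $\alpha_j\alpha_1^{-1}$ of $A_p$ is conjugation by some $\sigma_j\in S_p$, which means that $\alpha_j(\gamma)\sigma_j=\sigma_j\alpha_1(\gamma)$ for all $\gamma\in\Gamma$. So $\sigma_j$ defines a bijection $f_j\colon\Delta_1\to\Delta_j$ that commutes with $\Gamma$, and $\Gamma_{f_j(x)}=\Gamma_x$ for $x\in\Delta_1$. We take $f_1$ to be the identity.

\emph{The partition.} The maps $f_j$ involve choices, so we describe the columns $\{f_1(x),\dots,f_s(x)\}$ intrinsically. For $y,y'\in\Sigma$ write $y\sim y'$ if $\Gamma_y=\Gamma_{y'}$. Distinct points $x,x'$ of $\Delta_1$ have distinct stabilizers, because some $3$-cycle fixes $x$ and moves $x'$. Every point of $\Sigma$ has the form $f_j(x)$, and $f_j(x)\sim f_{j'}(x')$ if and only if $\Gamma_x=\Gamma_{x'}$, that is, $x=x'$. So the classes of $\sim$ are the $p$ columns, each of size $s$, and $\Gamma$ permutes them as it permutes $\Delta_1$, namely as $A_p$. Since $\Gamma$ is normal in $\bar G$, we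 have $\Gamma_{gy}=g\Gamma_yg^{-1}$ for $g\in\bar G$, so $\sim$ is $G$-invariant. The map $\Omega\to\Sigma$ commutes with $G$ and has fibers of size $c$. The preimages of the columns form a $G$-invariant partition of $\Omega$ into $p$ blocks of size $cs=r$, which $G$ permutes as it permutes the columns.
\end{proof}

\subsection{The stabilizer of a point fixes its block}

We now use the divisibility of fixed-point numbers by $r$, as in Example~\ref{ex:r2}. An element that preserves one block $B$ and moves all other blocks has its fixed points in $B$, so it has $0$ or $r$ of them. The alternating group on the blocks supplies such elements in abundance.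

\begin{lemma}\label{lem:fix}
Let $B$ be the block containing $\omega$ in the partition of Lemma~\ref{lem:blocks}. Then $G_\omega$ fixes $B$ pointwise.
\end{lemma}

\begin{proof}
Let $G_{\{B\}}$ and $G_{(B)}$ be the setwise and the pointwise stabilizer of $B$. Then $G_{(B)}$ is normal in $G_{\{B\}}$, of index at most $r!$. Let $Q$ and $Q_0$ be their images in the symmetric group $S_{p-1}$ of the other $p-1$ blocks. Since $G$ induces at least $A_p$ on the blocks, $Q$ contains $A_{p-1}$. The subgroup $Q_0$ is normal in $Q$ of index at most $r!<(p-1)!/2$, so $Q_0\ge A_{p-1}$ by Lemma~\ref{lem:normal}.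

Let $g\in G_\omega$. Then $g\in G_{\{B\}}$; let $\bar g$ be its image in $S_{p-1}$. Both cosets of $A_{p-1}$ in $S_{p-1}$ contain permutations without fixed points: since $p-1$ is even, a $(p-1)$-cycle is odd, and a product of a $(p-3)$-cycle and a disjoint transposition is even. Choose such a permutation $\delta$ in the coset of $\bar g$, and choose $v\in G_{(B)}$ with image $\bar g^{-1}\delta\in A_{p-1}\le Q_0$. Then $gv$ induces $\delta$ on the other blocks, so all its fixed points lie in $B$. It fixes $\omega$, so the number of its fixed points lies between $1$ and $r$. By Lemma~\ref{lem:basic}(2) this number is a multiple of $r$, hence equal to $r$. Thus $gv$ fixes $B$ pointwise, and so does $g$.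
\end{proof}

\begin{remark}
The order of $G$ and the partition of Lemma~\ref{lem:blocks} do not suffice for Lemma~\ref{lem:fix}. Let $r=3$, and consider the permutations $(x,i)\mapsto(\tau_i(x),\sigma(i))$ of $[3]\times[p]$, with $\tau_i\in S_3$ and $\sigma\in S_p$, such that every $\tau_i$ has the same sign as $\sigma$. They form a transitive group of order $3^p\,p!$ that induces $S_p$ on $p$ blocks of size $3$. An element with $\sigma$ odd, $\sigma(p)=p$ and $\tau_p=(2\,3)$ fixes $(1,p)$ and moves $(2,p)$.
\end{remark}

\begin{proposition}\label{prop:top}
There are a group $K$ of order $r$ and an isomorphism $\varphi\colon G_p\to W_p(K)$ with $\pi_p=\theta_p\circ\varphi$.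
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:fix} the $r$ points of $B$ are orbits of $G_\omega$. There are $r+1$ orbits in all, so the remaining $r(p-1)\ge2$ points form a single orbit. Hence $G_\omega$ fixes exactly $r$ points, and Lemma~\ref{lem:recognition} applies.
\end{proof}

\section{Point stabilizers in $W_n(K)$}\label{sec:descent}

Suppose that $G_n$ has been identified with $W_n(K)$ in such a way that $\pi_n=\theta_n$. To continue downward we need $G_{n-1}$ to be a point stabilizer for the action on $K\times[n]$. What we know is that $G_{n-1}$ is a point stabilizer for the action on $\Omega_n$, which has the same character. The next proposition closes this gap, using only three consequences of the equality of characters. The idea is that each splitting of $K\times[n]$ into orbits bounds the order of the subgroup from above, and that a subgroup of index only $rn$ can have $r+1$ orbits in very few ways.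

\begin{proposition}\label{prop:descent}
Let $|K|=r$ and $n\ge2$, and let $L\le W_n(K)$ be a subgroup such that
\begin{enumerate}
\item[(i)] $L$ has index $rn$;
\item[(ii)] $L$ has exactly $r+1$ orbits on $K\times[n]$;
\item[(iii)] every element of $L$ has a fixed point on $K\times[n]$.
\end{enumerate}
Then $L$ is conjugate in $W_n(K)$ to $W_{n-1}(K)$.
\end{proposition}

\begin{proof}
\emph{The orbits of $L$.} The group $L$ acts on $[n]$ through $\sigma$. Let $O_1,\dots,O_q$ be its orbits, with $|O_j|=n_j$, and let $a_j$ be the number of $L$-orbits in $K\times O_j$. By (ii), $a_1+\cdots+a_q=r+1$. For $W_{n-1}(K)$ itself we have $q=2$, and the pairs $(n_j,a_j)$ are $(1,r)$ and $(n-1,1)$.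

Let $K$ act by left multiplication. It commutes with $L$ and preserves each fiber, so it permutes the $L$-orbits in $K\times O_j$. It does so transitively: every such orbit meets every fiber over $O_j$, because $L$ is transitive on $O_j$, and $K$ is transitive on a fiber. Fix one such orbit $\Lambda_j$ and let $K_j\le K$ be its setwise stabilizer. Then $a_j$ divides $r$, $|K_j|=r/a_j$, and $|\Lambda_j|=rn_j/a_j$.

\emph{The bound on $|L|$.} The group $K_j$ acts semiregularly on $\Lambda_j$, so it has $|\Lambda_j|/|K_j|=n_j$ orbits there. By Lemma~\ref{lem:centralizer} its centralizer in $\mathrm{Sym}(\Lambda_j)$ has order $(r/a_j)^{n_j}\,n_j!$, and this centralizer contains the group induced by $L$ on $\Lambda_j$. An element of $L$ that fixes $\Lambda_j$ pointwise commutes with $K$, so it fixes $\bigcup_{k\in K}k\Lambda_j=K\times O_j$ pointwise. Hence $L$ embeds in the product of these $q$ centralizers. By (i), $|L|=r^n\,n!/(rn)$, so $r^n\,n!/(rn)\le\prod_j(r/a_j)^{n_j}\,n_j!$. Since $\sum_jn_j=n$, this reads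
\begin{equation}\label{eq:bound}
\frac{n!}{n_1!\cdots n_q!}\ \prod_{j=1}^qa_j^{\,n_j}\ \le\ rn .
\end{equation}
We shall use that $\binom ma\ge m$ for $1\le a\le m-1$, and $\binom ma\ge\binom m2$ for $2\le a\le m-2$; both follow from the symmetry and unimodality of binomial coefficients.

\emph{Case $q=1$.} Then $a_1=r+1$, which does not divide $r$. This case does not occur.

\emph{Case $q=2$.} Let $a_1\ge a_2$. Then $a_1$ divides $r$ and $a_1\ge(r+1)/2>r/2$, so $a_1=r$ and $a_2=1$. The bound \eqref{eq:bound} becomes $\binom n{n_1}r^{n_1}\le rn$, with $1\le n_1\le n-1$. If $r\ge2$, then $\binom n{n_1}\ge n$ gives $r^{n_1-1}\le1$, so $n_1=1$. If $r=1$, then $\binom n{n_1}\le n$. This excludes $2\le n_1\le n-2$, since then $n\ge4$ and $\binom n{n_1}\ge n(n-1)/2>n$. So $n_1=1$ or $n_2=1$, and since $a_1=a_2=1$ we may exchange the labels and assume $n_1=1$. In both cases $|\Lambda_1|=rn_1/a_1=1$, so $L$ fixes a point. The stabilizer of that point in $W_n(K)$ has index $rn$, so it equals $L$ by (i). Since $W_n(K)$ is transitive, all point stabilizers are conjugate to $W_{n-1}(K)$.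

\emph{Case $q\ge3$.} We bound the two factors in \eqref{eq:bound} from below. For $a,b\ge1$ the inequality $\binom{a+b}a\ge a+b$ says that $a!\,b!\le(a+b-1)!$. Applying this $q-1$ times gives $n_1!\cdots n_q!\le(n-q+1)!$. Since $n\ge q$,
\begin{equation}\label{eq:multi}
\frac{n!}{n_1!\cdots n_q!}\ \ge\ n(n-1)\cdots(n-q+2)\ \ge\ n\cdot(q-1)(q-2)\cdots2\ =\ n\,(q-1)! .
\end{equation}
Also $\prod_ja_j^{n_j}\ge\prod_j\bigl(1+(a_j-1)\bigr)\ge1+\sum_j(a_j-1)=r+2-q$. Put $u=q-1\ge2$ and $v=r+2-q$; here $v\ge1$ because all $a_j\ge1$. Then $u+v=r+1$, and $uv-r=(u-1)(v-1)\ge0$. By \eqref{eq:bound},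
\[
r\ \ge\ u!\,v\ =\ (u-1)!\,uv\ \ge\ (u-1)!\,r .
\]
So $(u-1)!=1$ and $uv=r$. The first equation gives $u=2$, and the second gives $(u-1)(v-1)=0$, so $v=1$. Hence $r=2$ and $q=3$, and $a_1=a_2=a_3=1$ because the $a_j$ add up to $3$. Now \eqref{eq:bound} and the first inequality of \eqref{eq:multi} give $n(n-1)\le2n$, so $n=3$ and all $n_j=1$. Thus $L$ lies in the subgroup of elements \eqref{eq:W} with $\sigma=1$, which has order $8$. Since $|L|=48/6=8$, it is this subgroup. The element with $k_1,k_2,k_3\ne1$ and $\sigma=1$ has no fixed point, contrary to (iii).
\end{proof}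

\begin{remark}
Hypothesis (iii) is used only in the last line, and it cannot be dropped: for $r=2$ and $n=3$ the subgroup given by $\sigma=1$ has index $6$ and three orbits, but fixes no point.
\end{remark}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
By Lemma~\ref{lem:basic}(1), $|H|=r$. Let $K$ be the group of Proposition~\ref{prop:top}. For $1\le n\le p$ consider the statement
\begin{quote}
$(S_n^*)$: there is an isomorphism $\varphi\colon G_p\to W_p(K)$ such that $\varphi(G_m)=W_m(K)$ for $n\le m\le p$ and $\pi_n=\theta_n\circ\varphi$ on $G_n$.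
\end{quote}
Proposition~\ref{prop:top} is $(S_p^*)$. Assume $(S_n^*)$ with $n\ge2$, and let $L=\varphi(G_{n-1})\le W_n(K)$. We check the hypotheses of Proposition~\ref{prop:descent}. The index of $L$ is $|\Omega_n|=rn$. The number of orbits of $L$ on $K\times[n]$ is $\langle\theta_n|_L,\mathbf{1}\rangle=\langle\pi_n|_{G_{n-1}},\mathbf{1}_{n-1}\rangle=r+1$ by Lemma~\ref{lem:basic}(3). For $g\in G_{n-1}$ we have $\theta_n(\varphi(g))=\pi_n(g)\ge1$, because $g$ fixes the coset $G_{n-1}$. So there is $w\in W_n(K)$ with $wLw^{-1}=W_{n-1}(K)$.

Let $\varphi'(g)=w\varphi(g)w^{-1}$. For $m\ge n$ we have $w\in W_m(K)$, so $\varphi'(G_m)=W_m(K)$, and $\varphi'(G_{n-1})=W_{n-1}(K)$ by the choice of $w$. Since $\theta_n$ is a class function on $W_n(K)$, we still have $\pi_n=\theta_n\circ\varphi'$ on $G_n$. For $g\in G_{n-1}$, equations \eqref{eq:pi} and \eqref{eq:theta} give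
\[
\pi_{n-1}(g)=\pi_n(g)-r=\theta_n(\varphi'(g))-r=\theta_{n-1}(\varphi'(g)).
\]
This proves $(S_{n-1}^*)$. By induction $(S_1^*)$ holds, and $\varphi(G_0)=\{1\}=W_0(K)$ holds for any $\varphi$.

In particular $K\cong W_1(K)\cong G_1=H$. Let $\alpha\colon K\to H$ be an isomorphism. The bijection $(k,i)\mapsto(\alpha(k),i)$ from $K\times[p]$ to $H\times[p]$ carries the map \eqref{eq:W} to the map with data $\alpha(k_1),\dots,\alpha(k_p),\sigma$. It induces an isomorphism $W_p(K)\to W_p(H)$ that takes each $W_m(K)$ to $W_m(H)$, and its composite with $\varphi$ is the required $\Phi$.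
\end{proof}

Theorem~\ref{thm:finite} gives an isomorphism for each large prime $p$, but the isomorphisms for different primes need not agree. A finiteness argument selects a compatible family.

\begin{proof}[Proof of Theorem~\ref{thm:tower}]
By Lemma~\ref{lem:basic}(1), $|H|=r$. For $N\ge0$ let $I_N$ be the finite set of isomorphisms $\Phi\colon G_N\to W_N(H)$ with $\Phi(G_m)=W_m(H)$ for all $m\le N$. Restriction gives maps $I_{N'}\to I_N$ for $N'\ge N$. For each $N$ there is a prime $p\ge\max(N,p_0(r))$, and $I_p\ne\emptyset$ by Theorem~\ref{thm:finite}; so $I_N\ne\emptyset$.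

For fixed $N$, the images of $I_{N'}$ in $I_N$, for $N'=N,N+1,\dots$, form a decreasing sequence of nonempty finite sets. It is eventually constant, equal to some $I_N^\infty\ne\emptyset$. For $N'$ large, $I_N^\infty$ and $I_{N+1}^\infty$ are both images of $I_{N'}$, so restriction maps $I_{N+1}^\infty$ onto $I_N^\infty$. Take $\Phi_0\in I_0^\infty$, and choose successively $\Phi_n\in I_n^\infty$ restricting to $\Phi_{n-1}$. The $\Phi_n$ form an isomorphism from $\mathfrak{G}$ to the standard tower of $H$. Isomorphic towers have isomorphic Bratteli diagrams, so the last assertion follows from Proposition~\ref{prop:standard}.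
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
An $r$-dual tower satisfies $(T_n)$ for all $n$, so part (b) of the Conjecture follows from Theorem~\ref{thm:tower} with $H=G_1$.

An $r$-differential tower is $r$-dual, so Theorem~\ref{thm:tower} applies to it. The multiplicity of the edge from $\hat0$ to an irreducible representation of $G_1$ is its dimension $d_i$. All $d_i$ equal $1$, so $A=G_1$ is abelian of order $r$ and $k=r$. Hence $G_n\cong A\wr S_n$ for all $n$ and $P(\mathfrak{G})\cong Y^r$, which is part (a).

If a tower satisfies $(T_n)$ for all $n$, it is isomorphic to the standard tower of $G_1$, a group of order $r$. By Proposition~\ref{prop:standard} it is $r$-dual, and it is $r$-differential if $G_1$ is abelian. The converse implications were noted in the two preceding paragraphs.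

Finally, isomorphic towers have isomorphic groups $G_1$, so the map $\mathfrak{G}\mapsto G_1$ is well defined on isomorphism classes. It is surjective by Proposition~\ref{prop:standard}. It is injective because an $r$-dual tower is isomorphic to the standard tower of $G_1$, and standard towers of isomorphic groups are isomorphic, by the relabeling at the end of the proof of Theorem~\ref{thm:finite}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gaetz}
Christian Gaetz, \emph{Dual graded graphs and Bratteli diagrams of towers of groups}, arXiv:1803.11168 (2018).

\bibitem{PS}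
C. Praeger and J. Saxl, \emph{On the orders of primitive permutation groups}, Bull. London Math. Soc. 12 (1980), 303--307.

\end{thebibliography}
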